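
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{A finitely generated group of diffeomorphisms of the $2$-sphere whose action does not bound}


\begin{abstract}
We construct a finitely generated group $\Gamma\subset\mathrm{Diff}_0(S^2)$ whose action on $S^2$ does not extend to an action by $C^1$ diffeomorphisms on any compact $3$-manifold with boundary $S^2$. In particular $\Gamma$ has no extension to $D^3$, and its action on $S^2$ is not nullbordant. The same construction works on every closed even-dimensional manifold with a suitable symmetry of order $12$, for instance on $S^{2m}$ and $\mathbb{CP}^m$. The obstruction is carried by an arc of fixed points of an involution. The derivatives of the extended action normal to this arc would give a path of representations of an auxiliary group $Q$, joining a nontrivial representation to the trivial one, and the relations of $Q$ forbid such a path.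
\end{abstract}

\section{The question and the results}

Let $\mathrm{Diff}_0(N)$ be the identity component of the group of $C^\infty$ diffeomorphisms of a manifold $N$. Let $M$ be a compact manifold with boundary, and let $\Gamma\subset\mathrm{Diff}_0(\partial M)$ be a subgroup. An \emph{extension} of $\Gamma$ to $M$ is a homomorphism $\phi\colon\Gamma\to\mathrm{Diff}_0(M)$ such that $\phi(\gamma)|_{\partial M}=\gamma$ for all $\gamma\in\Gamma$. More generally, one can leave the manifold free. In the sense of Browder's bordism of diffeomorphisms, an action of $\Gamma$ by diffeomorphisms on a closed oriented manifold $N$ is \emph{nullbordant} if there are a compact oriented manifold $W$ with $\partial W=N$ (as oriented manifolds) and an action of $\Gamma$ by diffeomorphisms on $W$ that restricts to the given action on $N$.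

A single $f\in\mathrm{Diff}_0(\partial M)$ always extends: choose a smooth isotopy from $f$ to the identity that is constant near its two ends, run it across a collar of $\partial M$, and put the identity on the rest of $M$. If $\Gamma$ is free, doing this for each free generator gives an extension of $\Gamma$. An obstruction must therefore come from the relations of $\Gamma$. For the ball it must also involve derivatives, since coning, $r\theta\mapsto rf(\theta)$, extends all of $\mathrm{Diff}(S^n)$ to $D^{n+1}$ by homeomorphisms, compatibly with composition. So one asks how relations and differentiability can conflict.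

Mann and Nariman \cite{MN} posed the following problem. Find a finitely generated group $\Gamma\subset\mathrm{Diff}_0(S^2)$ with no extension to $D^3$; more generally, is there a finitely generated $\Gamma\subset\mathrm{Diff}_0(S^2)$ whose action on $S^2$ is not nullbordant? The answer to the second question is yes. We write $\mathrm{Diff}^1(W)$ for the group of $C^1$ diffeomorphisms of $W$.

\begin{theorem}\label{thm:sphere}
There is a finitely generated group $\Gamma\subset\mathrm{Diff}_0(S^2)$ such that for every compact smooth $3$-manifold $W$ (orientable or not, connected or not) with $\partial W=S^2$ there is no homomorphism $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ with $\phi(\gamma)|_{\partial W}=\gamma$ for all $\gamma\in\Gamma$. In particular $\Gamma$ has no extension to $D^3$, and its action on $S^2$ is not nullbordant.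
\end{theorem}

Nothing is assumed about the topology of $W$, or about the isotopy classes of the maps $\phi(\gamma)$ and their effect on orientations. Consequently, for every compact $3$-manifold $M$ with $\partial M=S^2$, no subgroup of $\mathrm{Diff}_0(S^2)$ containing $\Gamma$ has an extension to $M$; this includes $\mathrm{Diff}_0(S^2)$ itself.

All that the proof needs from the sphere is a symmetry of order $12$ that is a rotation near one of its fixed points, and so it gives more.

\begin{theorem}\label{thm:general}
Let $N$ be a closed manifold of even dimension $n=2m\ge 2$. Let $\tau\in\mathrm{Diff}(N)$ satisfy $\tau^{12}=\mathrm{id}$ and have a fixed point $x_0$ at which $D_{x_0}\tau$ is multiplication by $e^{2\pi i/12}$ for some complex structure on $T_{x_0}N$. Then there is a finitely generated group $\Gamma$, generated by $\tau$ and finitely many diffeomorphisms isotopic to $\mathrm{id}$ and supported in a ball around $x_0$, whose action on $N$ does not extend to a $C^1$ action on any compact smooth manifold $W$ with $\partial W=N$. If $\tau\in\mathrm{Diff}_0(N)$, then $\Gamma\subset\mathrm{Diff}_0(N)$. This applies to $S^{2m}$ and $\mathbb{CP}^m$ for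 every $m\ge1$, with $\tau\in\mathrm{Diff}_0(N)$.
\end{theorem}

The last sentence is seen as follows. Put $\omega=e^{2\pi i/12}$. On $S^{2m}\subset\mathbb C^m\oplus\mathbb R$ take $\tau(z,s)=(\omega z,s)$ and $x_0=(0,1)$. On $\mathbb{CP}^m$ take $\tau[z_0:z_1:\dots:z_m]=[z_0:\omega z_1:\dots:\omega z_m]$ and $x_0=[1:0:\dots:0]$. In both cases $\tau$ belongs to a circle action, so $\tau\in\mathrm{Diff}_0(N)$. The case $N=S^2$ is Theorem \ref{thm:sphere}, so it remains to prove Theorem \ref{thm:general}.

\begin{remark}
For even $m$ the statement about $\mathbb{CP}^m$ is vacuous: the boundary of a compact odd-dimensional manifold $W$ has Euler characteristic $2\chi(W)$, while $\chi(\mathbb{CP}^m)=m+1$ is odd, so $\mathbb{CP}^m$ bounds no compact $W$. For odd $m=2k+1$ it is not vacuous: $\mathbb{CP}^m$ is an $S^2$-bundle over $\mathbb{HP}^k$ with structure group $SO(3)$, so it bounds a $D^3$-bundle.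
\end{remark}

The next statement limits how far the regularity of the extension can be lowered.

\begin{theorem}\label{thm:cone}
For $N=S^n$ with $n\ge1$ and $W=D^{n+1}$, ``$C^1$'' cannot be weakened to ``bi-Lipschitz'': all of $\mathrm{Diff}(S^n)$ extends to an action on $D^{n+1}$ by bi-Lipschitz homeomorphisms that are $C^\infty$ diffeomorphisms away from the center.
\end{theorem}

One deep published result is used. For a manifold $M$ without boundary, let $\mathrm{Diff}_c(M)_0$ denote the group of time-one maps of smooth isotopies of $M$ that start at $\mathrm{id}$ and are supported in a compact set independent of time.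

\begin{theorem}[Thurston \cite{Th}; full proof in {\cite[Ch.~2]{Ba}}]\label{thm:simple}
If $M$ is a connected smooth manifold of positive dimension without boundary, then $\mathrm{Diff}_c(M)_0$ is simple.
\end{theorem}

Because of it, some generators of $\Gamma$ are known only to exist; we do not write them down.

\section{The mechanism, seen in the ball}\label{sec:idea}

Write $S^2=\mathbb C\cup\{\infty\}$ and let $a(z)=-z$, the half-turn fixing $0$ and $\infty$. This section is a guide, except for the group $Q$ of \eqref{eq:Q}, Proposition \ref{prop:rigid} and the matrices \eqref{eq:rep}, which are used later.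

\medskip
\noindent\textbf{An extension gives a path of representations.}
Suppose first that $W=D^3$ and that $a$ is extended in the obvious way, as the half-turn about the diameter $A$ from $0$ to $\infty$. If $k$ is a diffeomorphism of $D^3$ that commutes with this half-turn and fixes $A$ pointwise, then at each $x\in A$ its derivative preserves the $(-1)$-eigenspace $E_x$ of the half-turn, the plane perpendicular to $A$. Reading off $D_xk|_{E_x}$, a group of such diffeomorphisms gets a representation $\lambda_x$ into $GL_2(\mathbb R)$ that depends continuously on $x$. At the two ends of $A$ the plane $E_x$ is tangent to the sphere, so there $\lambda_x$ is the derivative of the \emph{original} action at $0$ and at $\infty$. For a general $W$ we shall find an arc $A$ and planes $E_x$ with the same properties. Thus we want an action on $S^2$ whose linear part at $0$ cannot be joined to its linear part at $\infty$.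

\medskip
\noindent\textbf{Two relations that forbid the path.}
One matrix alone is no obstruction: $\left(\begin{smallmatrix}1&s\\0&1\end{smallmatrix}\right)$, $0\le s\le\frac12$, is a path from the identity to a nontrivial unipotent. Suppose, however, that each generator $1+X$ is conjugate to its own fourth power, by a conjugator that is close to $1$ when the generators are. For $X$ small this says that $X$ is nearly equal to $4X$, which forces $X=0$. Consider therefore the group
\begin{equation}\label{eq:Q}
Q=\langle u,v\mid HuH^{-1}=u^4,\ Hv^4H^{-1}=v\rangle,\qquad H=u^2vu^{-1}v^{-2}.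
\end{equation}

\begin{proposition}\label{prop:rigid}
For every $n$, a homomorphism $\lambda\colon Q\to GL_n(\mathbb R)$ for which $\lambda(u)$ and $\lambda(v)$ are sufficiently close to $1$ is trivial. Consequently, if $t\mapsto\lambda_t\in\mathrm{Hom}(Q,GL_n(\mathbb R))$, $t\in[0,1]$, is continuous and $\lambda_1$ is trivial, then every $\lambda_t$ is trivial.
\end{proposition}

\begin{proof}
Write $u,v,H$ also for their images, let $X=u-1$, and use an operator norm. The first relation reads
\[
HXH^{-1}=u^4-1=4X+6X^2+4X^3+X^4,
\]
that is, $3X=(HXH^{-1}-X)-(6+4X+X^2)X\cdot X$. If $u$ and $v$ are close to $1$, then so is the word $H$. Since $HXH^{-1}-X=(H-1)XH^{-1}+X(H^{-1}-1)$, both terms on the right then have norm at most $\|X\|$. Hence $3\|X\|\le2\|X\|$ and $X=0$. The second relation says $v^4=H^{-1}vH$, so the same computation, with $v$ for $u$ and $H^{-1}$ for $H$, gives $v=1$.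

For a path, the set of $t$ with $\lambda_t$ trivial is closed, it contains $1$, and it is open by the first part. So it is $[0,1]$.
\end{proof}

The group $Q$ does have a suitable nontrivial representation. In $SL_2(\mathbb R)$ let
\begin{equation}\label{eq:rep}
u=\begin{pmatrix}1&\frac12\\0&1\end{pmatrix},\qquad v=\begin{pmatrix}1&0\\1&1\end{pmatrix}.
\end{equation}
We shall see in \eqref{eq:Ht} that then $H=\mathrm{diag}(2,\frac12)$. Conjugation by $H$ multiplies the upper right entry of a matrix by $4$ and the lower left entry by $\frac14$, so both relations hold. If diffeomorphisms $\hat u,\hat v$ of $S^2$ are given near $0$ by these matrices and are the identity near $\infty$, then their linear parts at the two ends of $A$ are two representations of $Q$, one nontrivial and one trivial, which by Proposition \ref{prop:rigid} no path joins.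

\medskip
\noindent\textbf{The difficulty, and how it is met.}
Such $\hat u,\hat v$ cannot satisfy the relations of $Q$ as maps of the sphere: a $C^1$ action of $Q$ on $S^2$ that is trivial near $\infty$ is trivial (Remark \ref{rem:whole}). What can be arranged is that the relations hold near $0$ and near $\infty$, so that they fail only by error terms $r_1,r_2$ supported away from both points. This does not yet help, because we have no control over an extension of $r_j$ along the interior of $A$. We need a reason, visible in the group, for $r_1$ and $r_2$ to act trivially on $A$ and on the planes $E_x$.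

Such a reason exists for certain commutators. Let $g$ be multiplication by $i$, so that $g^2=a$. In the extension, $g$ acts on $E$ with square $-1$, so it turns the planes $E_x$ into complex lines. An element $\alpha$ of order $3$ commuting with $g$ acts on $E_x$ by a cube root of unity, and by continuity it is the same one for all $x\in A$. An element $h$ commuting with $g$ acts complex linearly, hence commutes with this scalar. So $\delta=\alpha h\alpha^{-1}h^{-1}$ acts trivially on $A$ and $E$ in \emph{every} extension, although $\delta\ne\mathrm{id}$ on the sphere for a suitable $h$. The elements acting trivially on $A$ and $E$ form a normal subgroup. By Theorem \ref{thm:simple} the single element $\delta$ normally generates a whole simple group, to which $r_1$ and $r_2$ belong. Writing $r_1,r_2$ as products of conjugates of $\delta^{\pm1}$ uses only finitely many conjugators, so $\Gamma$ can be taken finitely generated.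

\medskip
Three things remain: extended maps need not fix $A$ pointwise (Section \ref{sec:stability}); the group must be built (Section \ref{sec:construction}); and the arc $A$ must be found in an arbitrary $W$ (Section \ref{sec:involutions}).

\section{Thurston stability}\label{sec:stability}

If $Q$ acts on an arc, each element moves points near a fixed point $s$ by small amounts. When the derivatives at $s$ are trivial these displacements are almost additive, and after rescaling they converge to a homomorphism into a vector space.

\begin{lemma}\label{lem:stability}
Let $Q$ be a finitely generated group with $\mathrm{Hom}(Q,\mathbb R)=0$, acting by $C^1$ diffeomorphisms on a manifold $P$, possibly with boundary. Suppose $s\in P$ is fixed by $Q$ and $D_sq=1$ for all $q\in Q$. Then every point in some neighborhood of $s$ is fixed by $Q$.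
\end{lemma}

\begin{proof}
Work in a chart identifying a neighborhood of $s$ with a ball or half ball around $0$ in $\mathbb R^d$ or in a half space. Suppose there are points $y_j\to s=0$ not fixed by $Q$. Let $Z=Z^{-1}$ be a nonempty finite generating set of $Q$, and put
\[
\varepsilon_j=\max_{z\in Z}|z(y_j)-y_j|>0,\qquad c_j(q)=\frac{q(y_j)-y_j}{\varepsilon_j},
\]
where $c_j(q)$ is defined for all large $j$, depending on $q$. For $p,q\in Q$,
\[
pq(y_j)-y_j=\bigl[(p-\mathrm{id})(q(y_j))-(p-\mathrm{id})(y_j)\bigr]+[p(y_j)-y_j]+[q(y_j)-y_j].
\]
Since $D_0p=1$ and $p$ is $C^1$, the mean value inequality on the segment from $y_j$ to $q(y_j)$, which shrinks to $0$, bounds the first bracket by $\eta_j|q(y_j)-y_j|$ with $\eta_j=\eta_j(p,q)\to0$. Therefore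
\begin{equation}\label{eq:almost}
|c_j(pq)-c_j(p)-c_j(q)|\le\eta_j(p,q)\,|c_j(q)|.
\end{equation}
We have $|c_j(z)|\le1$ for $z\in Z$. Every $q\in Q$ is a nonempty product of elements of $Z$, so by \eqref{eq:almost} and induction on the length of the product, $c_j(q)$ is bounded in $j$. Hence the left side of \eqref{eq:almost} tends to $0$. Since $Q$ is countable, a diagonal subsequence of $(c_j)$ converges pointwise to a homomorphism $c\colon Q\to\mathbb R^d$. For each large $j$ some $z\in Z$ has $|c_j(z)|=1$, and $Z$ is finite, so $c\neq0$. A coordinate of $c$ is a nonzero element of $\mathrm{Hom}(Q,\mathbb R)$, a contradiction.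
\end{proof}

\begin{corollary}\label{cor:interval}
Let $Q$ be a finitely generated group with $\mathrm{Hom}(Q,\mathbb R)=0$. Every action of $Q$ on $[0,1]$ by orientation-preserving $C^1$ diffeomorphisms is trivial.
\end{corollary}

\begin{proof}
The set of points fixed by $Q$ is closed and contains $0$ and $1$. If it is not all of $[0,1]$, let $(s,t)$ be a component of its complement. Then $s$ is fixed by $Q$, and $q\mapsto\log q'(s)$ is a homomorphism to $\mathbb R$, hence zero. So $q'(s)=1$ for all $q$, and by Lemma \ref{lem:stability} the points just to the right of $s$ are fixed. This contradicts the choice of $s$.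
\end{proof}

Both results apply to the group $Q$ of \eqref{eq:Q}: written additively, its abelianization is generated by $u,v$ with relations $3u=0$, $3v=0$, so it is finite and $\mathrm{Hom}(Q,\mathbb R)=0$.

\begin{remark}\label{rem:whole}
A $C^1$ action of such a $Q$ on a connected manifold that is trivial on a nonempty open set is trivial. Indeed, let $O$ be the interior of the set of points fixed by $Q$. A point $s$ of the closure of $O$ is fixed and has $D_sq=1$ by continuity of $Dq$, so $s\in O$ by Lemma \ref{lem:stability}. Thus $O$ is open, closed and nonempty. This is why, in what follows, the relations of $Q$ hold only after passing to a quotient of $\Gamma$.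
\end{remark}

\section{Construction of \texorpdfstring{$\Gamma$}{Gamma}}\label{sec:construction}

Let $N,\tau,x_0$ be as in Theorem \ref{thm:general}. Put
\[
g=\tau^3,\qquad \alpha=\tau^4,\qquad a=\tau^6=g^2 .
\]
Everything except $\tau$ itself will be supported in a ball around $x_0$ on which $\tau$ is linear. In this ball we define a simple group $\mathcal G$, a nontrivial $\delta\in\mathcal G$ of the form described in Section \ref{sec:idea}, and $\hat u,\hat v$ that satisfy the relations of $Q$ up to elements of $\mathcal G$.

\medskip
\noindent\textbf{Linear coordinates.}
Let $L=D_{x_0}\tau$ and identify $T_{x_0}N$ with $\mathbb C^m$ so that $L$ is multiplication by $e^{2\pi i/12}$. Let $\chi$ be a $T_{x_0}N$-valued chart near $x_0$ with $\chi(x_0)=0$ and $D_{x_0}\chi=1$. On a $\tau$-invariant neighborhood of $x_0$ put $\psi=\frac1{12}\sum_{k=0}^{11}L^{-k}\circ\chi\circ\tau^k$. Then $\psi\circ\tau=L\circ\psi$, because $\tau^{12}=\mathrm{id}$ and $L^{12}=1$, and $D_{x_0}\psi=1$. So $\psi$ is a diffeomorphism from a neighborhood $O$ of $x_0$ onto an open set. Replacing $O$ by $\bigcap_k\tau^k(O)$, we may take $O$ to be $\tau$-invariant. Restricting to the preimage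 of a round ball and rescaling, we obtain a $\tau$-invariant open ball
\[
B\cong\{z\in\mathbb C^m: |z|<3\},\qquad x_0=0,
\]
on which $\tau=e^{2\pi i/12}$, $g=i$, $\alpha=e^{2\pi i/3}$ and $a=-1$. In particular $\mathrm{Fix}(a)\cap B=\{x_0\}$, and $\langle\tau\rangle\cong\mathbb Z/12$ acts freely on
\[
Y=B\setminus\{x_0\}.
\]

\medskip
\noindent\textbf{The simple group $\mathcal G$.}
Let $\mathcal G$ be the group of time-one maps of smooth isotopies of $N$ that start at $\mathrm{id}$, commute with $a$ at all times, and are supported in a compact subset of $Y$ independent of time (but depending on the isotopy). The error terms $r_1,r_2$ will lie in $\mathcal G$.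

\begin{lemma}
The group $\mathcal G$ is simple.
\end{lemma}

\begin{proof}
Since $n\ge2$, $Y$ is connected. The involution $a$ acts freely on it, so $\bar Y=Y/a$ is a connected manifold. (For $n=2$ it is an open annulus.) An isotopy as in the definition of $\mathcal G$ preserves $Y$ and descends to a compactly supported isotopy of $\bar Y$, so passing to the quotient gives a homomorphism $\mathcal G\to\mathrm{Diff}_c(\bar Y)_0$. We show that it is an isomorphism; then Theorem \ref{thm:simple} applies.

\emph{Surjectivity.} Let $\bar f_t$ be an isotopy of $\bar Y$ with $\bar f_0=\mathrm{id}$, supported in a compact set $K$. Lift it through the covering $Y\to\bar Y$ to $f_t$ with $f_0=\mathrm{id}$. Uniqueness of lifts shows that lifting $\bar f_t^{-1}$ gives an inverse of $f_t$, that $af_ta^{-1}=f_t$, and that $f_t$ is the identity off the preimage of $K$, which is compact. Extended by the identity, $f_t$ is an isotopy of $N$ as required for $\mathcal G$.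

\emph{Injectivity.} If $k\in\mathcal G$ induces the identity on $\bar Y$, then $k|_Y$ is a lift of $\mathrm{id}_{\bar Y}$, so it is $\mathrm{id}$ or $a$. But $a$ is not compactly supported in $Y$.
\end{proof}

\medskip
\noindent\textbf{The elements $h$ and $\delta$.}
We need $h\in\mathcal G$ that commutes with $g$ but not with $\alpha$. Let $B'\subset Y$ be a small open ball whose twelve translates under $\langle\tau\rangle$ are pairwise disjoint. Let $\chi_0\ge0$ be a nonzero smooth function with compact support in $B'$, and let $\partial_1$ be the first real coordinate field. Let $h$ be the time-one map of the $g$-invariant vector field that equals $\chi_0\,\partial_1$ on $B'$, the translates of this field on $gB',g^2B',g^3B'$, and $0$ elsewhere. Then $h\ne\mathrm{id}$, because $h$ strictly increases the first coordinate at points of $B'$ where $\chi_0>0$. The flow of the field commutes with $g$, hence with $a=g^2$, so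
\[
hg=gh,\qquad h\in\mathcal G .
\]
Put
\[
\delta=\alpha h\alpha^{-1}h^{-1}.
\]
Since $\alpha$ commutes with $a$ and preserves $Y$, it normalizes $\mathcal G$, so $\delta\in\mathcal G$. The supports of $h$ and $\alpha h\alpha^{-1}$ lie in $\bigcup_k\tau^{3k}B'$ and $\bigcup_k\tau^{3k+4}B'$. These sets are disjoint, as $3k\not\equiv 3k'+4 \pmod{12}$. Since $h\ne\mathrm{id}$, it follows that $\delta\neq\mathrm{id}$.

\medskip
\noindent\textbf{The elements $\hat u,\hat v$.}
We now realize the matrices \eqref{eq:rep} near $x_0$. Let $\beta(|z|)$ be a smooth bump function equal to $1$ for $|z|\le1$ and to $0$ for $|z|\ge2$. Let $e_{12},e_{21}\in\mathfrak{gl}_n(\mathbb R)$ be the elementary matrices, acting on $\mathbb R^n=\mathbb C^m$, and let $U(s)$ and $V(s)$ be the flows of the vector fields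
\[
\beta(|z|)\,e_{12}z\qquad\text{and}\qquad\beta(|z|)\,e_{21}z,
\]
extended by the identity outside $B$. These fields are odd, so the flows commute with $a$. They are the identity where $|z|\ge2$. Near $0$ they are the linear maps $1+se_{12}$ and $1+se_{21}$. Put
\[
\hat u=U(\tfrac12),\qquad \hat v=V(1),\qquad \hat H=\hat u^2\hat v\hat u^{-1}\hat v^{-2}.
\]

The relations of $Q$ hold for the germs at $0$, so $\hat H\hat u\hat H^{-1}\hat u^{-4}$ and $\hat H\hat v^4\hat H^{-1}\hat v^{-1}$ are compactly supported in $Y$. For membership in $\mathcal G$ we need more: an isotopy to the identity within such maps. Compact support alone does not provide one. For example, when $n=2$, a Dehn twist of the annulus $\bar Y$ has compact support, but it is not isotopic to the identity through maps with supports in a common compact set, since its lift to the universal cover that fixes one end translates the other. So we let the relations hold in a one-parameter family starting from the trivial relation. For $t\in[1,2]$ put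
\[
H_t=U(1)\,V(t-1)\,U(-1/t)\,V(-t(t-1)).
\]
In the first two coordinates its germ at $0$ is
\begin{equation}\label{eq:Ht}
\begin{pmatrix}t&1\\t-1&1\end{pmatrix}\begin{pmatrix}1&-\frac1t\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-t(t-1)&1\end{pmatrix}
=\begin{pmatrix}t&0\\t-1&\frac1t\end{pmatrix}\begin{pmatrix}1&0\\-t(t-1)&1\end{pmatrix}
=\begin{pmatrix}t&0\\0&\frac1t\end{pmatrix},
\end{equation}
and in the remaining coordinates it is the identity. Also $H_1=U(1)U(-1)=\mathrm{id}$, and $H_2=U(1)V(1)U(-\frac12)V(-2)=\hat H$. The time $\frac12$ in $\hat u$ is chosen so that all parameters occurring at $t=2$ are integer multiples of those of $\hat u$ and $\hat v$. Put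
\[
r_1(t)=H_t\,U(\tfrac12)\,H_t^{-1}\,U(-\tfrac{t^2}2),\qquad
r_2(t)=H_t\,V(4)\,H_t^{-1}\,V(-\tfrac4{t^2}).
\]
Conjugation by $\mathrm{diag}(t,\frac1t,1,\dots,1)$ multiplies $e_{12}$ by $t^2$ and $e_{21}$ by $t^{-2}$, so $r_1(t)$ and $r_2(t)$ have trivial germ at $0$.

In fact they are the identity on a neighborhood of $0$ independent of $t$. Each $r_j(t)$ is a product of ten maps $U(s)$ or $V(s)$ with $|s|\le4$, and $\|1+se_{12}\|,\|1+se_{21}\|\le5$ for these $s$. If $|z|\le\frac15$, the orbit of $z$ up to time $s$ under the linear flow stays in $\{|z|\le1\}$, where $\beta=1$. So $U(s)$ and $V(s)$ are linear on $\{|z|\le\frac15\}$, and they increase $|z|$ at most by the factor $5$. Hence, starting from a point with $|z|<5^{-10}$, each of the ten factors is applied at a point where it is linear. It follows that $r_j(t)$ is supported in $\{5^{-10}\le|z|\le2\}$, a compact subset of $Y$, for all $t\in[1,2]$. It depends smoothly on $t$, commutes with $a$, and satisfies $r_j(1)=\mathrm{id}$. After reparametrizing $[1,2]$ by $[0,1]$ we conclude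
\begin{equation}\label{eq:errors}
r_1:=r_1(2)=\hat H\hat u\hat H^{-1}\hat u^{-4}\in\mathcal G,\qquad
r_2:=r_2(2)=\hat H\hat v^4\hat H^{-1}\hat v^{-1}\in\mathcal G .
\end{equation}

\medskip
\noindent\textbf{The group.}
Since $\mathcal G$ is simple and $\delta\ne\mathrm{id}$, the normal closure of $\delta$ in $\mathcal G$ is $\mathcal G$. So $r_1$ and $r_2$ are finite products of elements $k\delta^{\pm1}k^{-1}$ with $k\in\mathcal G$. Let $k_1,\dots,k_l\in\mathcal G$ be the conjugators that occur, and set
\[
\Gamma=\langle\tau,\,h,\,\hat u,\,\hat v,\,k_1,\dots,k_l\rangle .
\]
All generators except $\tau$ are isotopic to $\mathrm{id}$ and supported in $B$. So if $\tau\in\mathrm{Diff}_0(N)$, then $\Gamma\subset\mathrm{Diff}_0(N)$. Every generator commutes with $a$ and fixes $x_0$, and therefore so does every element of $\Gamma$.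

\section{Fixed points of involutions up to the boundary}\label{sec:involutions}

To find the arc in an arbitrary $W$, we need to know that the fixed set of a $C^1$ involution is a submanifold, including at the boundary. The averaging trick of Section \ref{sec:construction} works again; at the boundary it takes a little care.

\begin{lemma}\label{lem:involution}
Let $W$ be a compact manifold with boundary, $\sigma$ a $C^1$ diffeomorphism of $W$ with $\sigma^2=\mathrm{id}$, and $F=\mathrm{Fix}(\sigma)$. For $x\in F$ let $E^\pm_x$ be the $(\pm1)$-eigenspaces of $D_x\sigma$. Then $F$ is a compact $C^1$ submanifold of locally constant dimension, with boundary $F\cap\partial W$ and tangent spaces $T_xF=E_x^+$. If $x\in F\cap\partial W$, then $E^+_x\not\subset T_x\partial W$.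
\end{lemma}

\begin{proof}
$F$ is closed, hence compact. Let $x\in F$. Work in a chart with $x=0$, modeled on $\mathbb R^d$, or on the half space $\{(y,s):s\ge0\}$ if $x\in\partial W$, and on a $\sigma$-invariant open neighborhood $V$ of $x$ in the chart domain. Put $L=D_x\sigma$, so $L^2=1$, and
\[
\Psi=\tfrac12\bigl(\mathrm{id}+L\circ\sigma\bigr).
\]
Then $\Psi$ is $C^1$ with $D_x\Psi=\frac12(1+L^2)=1$, and $\Psi\circ\sigma=\frac12(\sigma+L)=L\circ\Psi$.

We claim that $\Psi$ is a local $C^1$ diffeomorphism at $x$, of half spaces if $x\in\partial W$. For interior $x$ this is the inverse function theorem. Let $x\in\partial W$. Both $\sigma$ and $L$ preserve the half space and its boundary hyperplane, so by convexity $\Psi$ maps the half space to itself and the hyperplane to itself. Extend $\Psi$ to $s<0$ by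
\[
\tilde\Psi(y,-s)=2\Psi(y,0)-\Psi(y,s)\qquad(s>0).
\]
At $s=0$ the values and the $y$-derivatives of the two definitions agree, and the derivative in the last variable is $\partial_s\Psi(y,0)$ from both sides. So $\tilde\Psi$ is $C^1$ near $0$ with $D_0\tilde\Psi=1$, and it is a local diffeomorphism. Its last coordinate vanishes on $\{s=0\}$ and has positive $s$-derivative near $0$, so it has the sign of $s$. Hence $\tilde\Psi$ and its local inverse preserve $\{s\ge0\}$, which proves the claim.

Shrink $V$, keeping it $\sigma$-invariant (replace a smaller $V$ by $V\cap\sigma(V)$), until $\Psi$ is a $C^1$ diffeomorphism from $V$ onto an open neighborhood of $0$ in $\mathbb R^d$, respectively in the half space. For $y\in V$ also $\sigma(y)\in V$, and since $\Psi$ is injective on $V$,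
\[
\sigma(y)=y\iff\Psi(\sigma(y))=\Psi(y)\iff L\Psi(y)=\Psi(y).
\]
So $\Psi(F\cap V)=E_x^+\cap\Psi(V)$. If $x$ is interior, this shows that $F$ is a submanifold near $x$, with $T_xF=E_x^+$ because $D_x\Psi=1$.

If $x\in\partial W$, then $L$ preserves $T_x\partial W$ and the inward side, so it acts on the line $T_xW/T_x\partial W$ by a positive number of square $1$, that is, trivially. For an inward vector $w$, the vector $\frac12(w+Lw)\in E_x^+$ has the same class as $w$ in this line. So $E_x^+\not\subset T_x\partial W$, and $E_x^+$ meets the half space in a half space of $E_x^+$, with boundary $E_x^+\cap T_x\partial W$. Hence $F$ is near $x$ a $C^1$ manifold with boundary $F\cap\partial W$ and tangent space $E_x^+$ at $x$.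
\end{proof}

\section{Proof of Theorem \ref{thm:general}}

Let $\Gamma$ be the group of Section \ref{sec:construction}. Suppose that $W$ is compact, $\partial W=N$, and $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ is a homomorphism with $\phi(\gamma)|_N=\gamma$ for all $\gamma$. We apply Lemma \ref{lem:involution} to $\sigma=\phi(a)$.

\medskip
\noindent\textbf{Step 1: the arc $A$ and the bundle $E$.}
At $x_0$ we have $D\phi(a)=-1$ on the $n$-dimensional space $T_{x_0}N$, while $E^+_{x_0}\not\subset T_{x_0}N$. Since $\dim T_{x_0}W=n+1$, this gives $\dim E_{x_0}^+=1$. Let $A$ be the component of $F=\mathrm{Fix}(\phi(a))$ containing $x_0$. It is a compact connected $1$-manifold of class $C^1$ with nonempty boundary $A\cap N$, so it is an arc. Its other endpoint $x_1\ne x_0$ lies in $F\cap N=\mathrm{Fix}(a)$, and $\mathrm{Fix}(a)\cap B=\{x_0\}$, so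
\[
x_1\in N\setminus B.
\]
Compactness of $W$ is used here: it forces $A$ to return to the boundary.

Let $E\to A$ be the $(-1)$-eigenbundle of $D\phi(a)$ in $TW|_A$. It is the image of the continuous family of projections $\frac12(1-D_x\phi(a))$. These have constant rank $n$, because $\dim E_x^+=\dim T_xA=1$. So $E$ is a continuous vector bundle of rank $n$. At both endpoints
\begin{equation}\label{eq:ends}
E_{x_0}=T_{x_0}N,\qquad E_{x_1}=T_{x_1}N .
\end{equation}
Indeed, let $x$ be an endpoint. By Lemma \ref{lem:involution} the line $E_x^+$ is not contained in $T_xN$, so it meets $T_xN$ trivially. Since $T_xN$ is invariant under the involution $D_x\phi(a)$, it is contained in $E_x^-=E_x$, and the dimensions agree.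

\medskip
\noindent\textbf{Step 2: $\Gamma$ acts on $E\to A$.}
Let $k\in\Gamma$. Since $k$ commutes with $a$, $\phi(k)$ preserves $F$; since $k$ fixes $x_0$, $\phi(k)$ preserves the component $A$. It fixes the endpoint $x_0$, and so also $x_1$. Its derivative maps $E_x$ to $E_{\phi(k)x}$. Thus $\Gamma$ acts on $E\to A$ by bundle automorphisms covering orientation-preserving $C^1$ diffeomorphisms of $A$. Let $\mathcal K$ be the kernel of this action, that is, the normal subgroup of those $k$ for which $\phi(k)$ fixes $A$ pointwise and $D_x\phi(k)|_{E_x}=1$ for all $x\in A$.

An orientation-preserving homeomorphism $f$ of an arc of finite order is the identity: if $f(x)>x$, then $f^j(x)>x$ for all $j\ge1$, and similarly with $<$. So $\phi(\tau)$, and hence $\phi(g)$ and $\phi(\alpha)$, fix $A$ pointwise.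

\medskip
\noindent\textbf{Step 3: $\delta\in\mathcal K$.}
By Step 2, $J_x=D_x\phi(g)|_{E_x}$ is an automorphism of $E_x$, and $J_x^2=D_x\phi(a)|_{E_x}=-1$. So $J$ makes $E$ a continuous complex vector bundle. As $\alpha$ commutes with $g$, the map $D_x\phi(\alpha)|_{E_x}$ is complex linear, and its cube is $1$ because $\alpha^3=\tau^{12}=\mathrm{id}$. Its complex characteristic polynomial depends continuously on $x$ and has only cube roots of unity as roots. It takes values in a finite set, so it is constant on the connected set $A$. At $x_0$, by \eqref{eq:ends}, $D\phi(g)=D_{x_0}g$ is multiplication by $i$ and $D\phi(\alpha)=D_{x_0}\alpha$ is multiplication by $c=e^{2\pi i/3}$. So all eigenvalues of $D_x\phi(\alpha)|_{E_x}$ equal $c$ for every $x\in A$. A linear map of finite order is diagonalizable over $\mathbb C$; hence $D_x\phi(\alpha)|_{E_x}$ is multiplication by $c$ for all $x\in A$. (For $n=2$ the fibers are complex lines and only the constancy of the scalar needs an argument. For $n>2$ the hypothesis that $D_{x_0}\tau$ is a scalar enters here.)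

Now consider $h$, which commutes with $g$. It may move the points of $A$, but $D\phi(h)\colon E_y\to E_{\phi(h)y}$ is complex linear for every $y\in A$. For $x\in A$ and $y=\phi(h)^{-1}x$, the map $\phi(h\alpha^{-1}h^{-1})$ fixes $x$ and acts on $E_x$ as the conjugate, under the complex linear isomorphism $D\phi(h)\colon E_y\to E_x$, of multiplication by $c^{-1}$ on $E_y$. This conjugate is multiplication by $c^{-1}$ on $E_x$, while $\phi(\alpha)$ acts on $E_x$ as multiplication by $c$; here we use that the scalar is the same at $x$ and $y$. Therefore $\delta=\alpha\cdot h\alpha^{-1}h^{-1}$ acts trivially on $A$ and as $cc^{-1}=1$ on $E$. So $\delta\in\mathcal K$.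

\medskip
\noindent\textbf{Step 4: conclusion.}
Since $\mathcal K$ is normal in $\Gamma$ and $k_1,\dots,k_l\in\Gamma$, all conjugates $k_i\delta^{\pm1}k_i^{-1}$ lie in $\mathcal K$. Hence $r_1,r_2\in\mathcal K$. By \eqref{eq:errors}, $u\mapsto\hat u$, $v\mapsto\hat v$ defines a homomorphism $Q\to\Gamma/\mathcal K$ from the group $Q$ of \eqref{eq:Q}, and through it $Q$ acts on $E\to A$. Identify $A$ with $[0,1]$ by a $C^1$ diffeomorphism taking $x_1$ to $1$. By Corollary \ref{cor:interval}, $Q$ acts trivially on $A$. So for each $x\in A$ the action on $E$ gives a representation $\lambda_x\colon Q\to GL(E_x)$, with $\lambda_x(u)=D_x\phi(\hat u)|_{E_x}$ and $\lambda_x(v)=D_x\phi(\hat v)|_{E_x}$. After trivializing $E$ over the arc, this is a continuous path in $\mathrm{Hom}(Q,GL_n(\mathbb R))$.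

The maps $\hat u$ and $\hat v$ are supported in $\{|z|\le2\}$, a compact subset of $B$, and $x_1\notin B$. So they are the identity on $N$ near $x_1$, and by \eqref{eq:ends} $\lambda_{x_1}$ is trivial. Proposition \ref{prop:rigid} shows that $\lambda_x$ is trivial for all $x\in A$. But by \eqref{eq:ends} again,
\[
\lambda_{x_0}(u)=D_{x_0}\hat u=1+\tfrac12e_{12}\ne1 .
\]
This contradiction proves Theorem \ref{thm:general}, and with it Theorem \ref{thm:sphere}.\hfill$\square$

\section{Coning, and the role of the hypotheses}

\begin{proof}[Proof of Theorem \ref{thm:cone}]
For $f\in\mathrm{Diff}(S^n)$ put $\hat f(r\theta)=rf(\theta)$ for $r\in[0,1]$, $\theta\in S^n$. Then $f\mapsto\hat f$ is a homomorphism, $\hat f|_{S^n}=f$, and $\hat f$ is a $C^\infty$ diffeomorphism away from $0$, with inverse $\widehat{f^{-1}}$. Let $\ell$ be a Lipschitz constant of $f$ for the Euclidean distance on $S^n$. For $r\le r'$,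
\[
|rf(\theta)-r'f(\theta')|\le r|f(\theta)-f(\theta')|+|r-r'|\le\ell\,|r\theta-r\theta'|+|r-r'| .
\]
Here $|r-r'|\le|r\theta-r'\theta'|$. Also $|r\theta-r\theta'|\le|r\theta-r'\theta'|$, because the nearest-point projection to the ball of radius $r$ does not increase distances, fixes $r\theta$, and maps $r'\theta'$ to $r\theta'$. So $\hat f$ is Lipschitz with constant $\ell+1$. The same argument applies to $\hat f^{-1}=\widehat{f^{-1}}$.
\end{proof}

For the cone extension of the group $\Gamma$ on $S^{2m}$, the arc $A$ is the diameter from $x_0$ to $x_1$. The derivatives of the extended maps $\hat u$ and $\hat v$ normal to $A$ exist except at the center, and they jump there from the matrices prescribed at $x_0$ to the identity. So continuity of the first derivative is what the obstruction uses.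

Compactness of $W$ is also necessary: all of $\mathrm{Diff}(N)$ acts on $N\times[0,\infty)$ by $f\times\mathrm{id}$. In that action the component of $\mathrm{Fix}(a\times\mathrm{id})$ containing $(x_0,0)$ is the ray $\{x_0\}\times[0,\infty)$, which never returns to the boundary.

\begin{thebibliography}{9}
\bibitem{Ba} A. Banyaga, \emph{The Structure of Classical Diffeomorphism Groups}, Ch.~2.
\bibitem{MN} Kathryn Mann, Sam Nariman, \emph{Dynamical and cohomological obstructions to extending group actions}, arXiv:1905.11637 (2019).
\bibitem{Th} W. Thurston, \emph{Foliations and groups of diffeomorphisms}, Bull. AMS 80 (1974).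
\end{thebibliography}

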